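# Separately continuous maps from a metrizable space times any space into a topological vector space

## 1. Sampling $2xy/(x^2+y^2)$ along vertical lines

Let $f:\mathbb R\times\mathbb R\to\mathbb R$ be given by
$$f(x,y)=\frac{2xy}{x^2+y^2}\quad\text{for }(x,y)\ne(0,0),\qquad f(0,0)=0 .$$
For fixed $y\neq0$ the denominator never vanishes, so $x\mapsto f(x,y)$ is continuous. For $y=0$ this map is identically $0$. By symmetry $y\mapsto f(x,y)$ is continuous for every $x$. But $f(x,x)=1$ for all $x\ne0$ and $f(0,0)=0$, so $f$ is not continuous at the origin.

How far from continuous is it? Sample $f$ on the vertical lines $x=i/n$ ($i\in\mathbb Z$) and interpolate linearly in between: for $x\in[\frac in,\frac{i+1}n]$ and $t=nx-i\in[0,1]$ put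
$$f_n(x,y)=(1-t)\,f\bigl(\tfrac in,y\bigr)+t\,f\bigl(\tfrac{i+1}n,y\bigr).\tag{1}$$
On the strip $0\le x\le\frac1n$, for instance, $f(0,y)=0$ and $f(\frac1n,y)=\frac{2ny}{1+n^2y^2}$, so
$$f_n(x,y)=\frac{2n^2xy}{1+n^2y^2}.$$
This is jointly continuous, also at the origin. In general, on each closed strip (1) is built from continuous functions of $y$ and continuous functions of $x$ by sums and products, and neighboring formulas agree on the common line. So every $f_n$ is continuous on $\mathbb R^2$.

Fix $(x,y)$. The value $f_n(x,y)$ is an average of two numbers $f(x',y)$, $f(x'',y)$ with $|x-x'|,|x-x''|\le\frac1n$. Since $x\mapsto f(x,y)$ is continuous, both tend to $f(x,y)$, and therefore $f_n(x,y)\to f(x,y)$. So $f$ is a pointwise limit of continuous functions. (The convergence cannot be uniform near the origin, since $f$ would then be continuous there.)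

The argument used very little. The second variable could run through any topological space $Y$, and the range could be any space where averages of two points make sense and behave continuously. What it did use is that a point of the line has two neighbors on a grid, between which one can interpolate. So we ask: if the first variable runs through an arbitrary metrizable space $X$ and the values lie in an arbitrary topological vector space $Z$, is a separately continuous map still a pointwise limit of a sequence of jointly continuous ones?

## 2. Separate continuity, the first Baire class, and the statement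

Let $X,Y,Z$ be topological spaces and $f:X\times Y\to Z$. Write $f^x(y)=f_y(x)=f(x,y)$.

**Definition.** The map $f$ is *separately continuous* if $f^x:Y\to Z$ and $f_y:X\to Z$ are continuous for every $(x,y)\in X\times Y$.

**Definition.** A map $g:W\to Z$ between topological spaces belongs to the *first Baire class* if there are continuous maps $g_n:W\to Z$ with $g_n(w)\to g(w)$ for every $w\in W$. For $W=X\times Y$ the product topology is used.

For example, the indicator function of $\{0\}$ on $\mathbb R$ is in the first Baire class, as the limit of $\max(0,1-n|x|)$. In Section 1 we saw a separately continuous function that is in the first Baire class but is not continuous.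

A topological vector space is a real or complex vector space with a topology that makes addition and scalar multiplication continuous. We do not assume that it is Hausdorff, metrizable, complete or locally convex. A set $B$ is *balanced* if $sB\subset B$ for all scalars with $|s|\le1$. We use the following textbook fact: every neighborhood $W$ of $0$ contains $W'+W'$ for some balanced neighborhood $W'$ of $0$. (Continuity of addition gives a neighborhood $U$ of $0$ with $U+U\subset W$. Continuity of scalar multiplication at $(0,0)$ gives $\varepsilon>0$ and a neighborhood $U'$ of $0$ with $sU'\subset U$ for $|s|\le\varepsilon$. Take $W'=\bigcup_{|s|\le\varepsilon}sU'$.) The space is *locally convex* if every neighborhood of $0$ contains a convex one.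

A theorem of W. Rudin says that if $X$ is metrizable, $Y$ is a topological space and $Z$ is a locally convex space, then every separately continuous $f:X\times Y\to Z$ belongs to the first Baire class. The question whether local convexity can be dropped comes from Olena Karlova, "Classification of separately continuous functions with values in $\sigma$-metrizable spaces", arXiv:1407.5742 (2014). The answer is yes.

**Theorem 1.** Let $X$ be metrizable, $Y$ a topological space, $Z$ a topological vector space. Every separately continuous $f:X\times Y\to Z$ belongs to the first Baire class.

## 3. Spaces $X$ where few values are averaged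

If $X$ is discrete, then $f$ is already continuous, since the sets $\{x\}\times Y$ are open and $f$ is continuous on each of them.

Let $X=\{0\}\cup\{1/m:m\ge1\}\subset\mathbb R$. Put $f_n(x,y)=f(x,y)$ if $x\ge\frac1n$ and $f_n(x,y)=f(0,y)$ if $x<\frac1n$. The set $\{x\in X:x<\frac1n\}$ is open and closed, and the other points are isolated, so $f_n$ is continuous. For fixed $(x,y)$ we have $f_n(x,y)=f(x,y)$ as soon as $\frac1n\le x$, or for all $n$ if $x=0$. Here each $f_n(x,y)$ is one single value of $f$.

Let $X=\mathbb R$. Formula (1) averages two values, and it works for every topological vector space $Z$. Given a neighborhood $W$ of $0$, choose a balanced neighborhood $W'$ with $W'+W'\subset W$. Once both sampled values lie in $f(x,y)+W'$, we have $f_n(x,y)-f(x,y)\in(1-t)W'+tW'\subset W'+W'\subset W$.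

Let $X=\mathbb R^d$. Interpolate over the grid $\frac1n\mathbb Z^d$ with products of one-dimensional tent functions. Then $2^d$ values are averaged, and we need a balanced $W'$ whose $2^d$-fold sum lies in $W$. Such a $W'$ exists, by repeating the choice above $d$ times. But $W'$ now depends on the number of averaged values, and this recipe gives no bound on that number for a space like $\ell^2$.

## 4. Partitions of unity, and where convexity enters

The natural plan for general $X$ is this. Fix a compatible metric $d$ on $X$ and numbers $\delta_n\to0$. For each $n$ take a locally finite cover of $X$ by nonempty open sets $U_{n,i}$ of diameter at most $\delta_n$, a partition of unity $(\varphi_{n,i})_i$ with $\varphi_{n,i}=0$ off $U_{n,i}$, and points $x_{n,i}\in U_{n,i}$. Put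
$$f_n(x,y)=\sum_i\varphi_{n,i}(x)\,f(x_{n,i},y).\tag{2}$$
Locally in $x$ this is a finite sum, so $f_n$ is continuous. If $\varphi_{n,i}(x)>0$, then $d(x,x_{n,i})\le\delta_n$. So, given $(x,y)$ and a neighborhood $W'$ of $0$, for large $n$ every value occurring in (2) with a nonzero weight lies in $f(x,y)+W'$. Hence $f_n(x,y)-f(x,y)$ lies in the convex hull of $W'$. If $Z$ is locally convex, we take $W'$ convex and are done.

Without local convexity, a convex combination of $s$ elements of a balanced $W'$ lies in the $s$-fold sum $W'+\dots+W'$, and this gives convergence at $(x,y)$ if the number of nonzero terms at $x$ is bounded independently of $n$. If it is not bounded, the scheme can fail.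

**Example.** Let $Z=L^{1/2}[0,1]$ with $q(g)=\int_0^1|g|^{1/2}$ and the metric $q(g-h)$. This is a topological vector space, and $q(cg)=|c|^{1/2}q(g)$. Let $g_j$ be $n$ times the indicator function of $[\frac{j-1}n,\frac jn)$, $j=1,\dots,n$. Then
$$q(g_j)=n^{1/2}\cdot\tfrac1n=n^{-1/2},\qquad \tfrac1n(g_1+\dots+g_n)=1,\qquad q(1)=1 .$$
So an average of $n$ vectors of size $n^{-1/2}$ can have size $1$. Now let $X=Z$, let $Y$ be one point and $f$ the identity. Take a continuous $\psi:X\to[0,1]$ with $\psi=1$ where $q\le n^{-1/2}$ and $\psi=0$ off the ball $B=\{q<2n^{-1/2}\}$. Use $n$ copies of $B$, each with the function $\psi/n$, the $j$-th one with sample point $g_j\in B$. Complete this to a partition of unity by functions $(1-\psi)\chi_s$, where $(\chi_s)$ is a partition of unity subordinate to a locally finite open cover of mesh at most $1/n$. All the sets used have diameter at most $4n^{-1/2}\to0$ (note that $\frac1n\le4n^{-1/2}$). But (2) gives $f_n(0)=\frac1n\sum_jg_j=1$ for every $n$, while $f(0)=0$.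

Here $f$ is continuous and nothing needed proof. The example shows only that "small mesh" plus "convex combination" does not imply convergence. We need to control the number of values, and we want a bound valid for every metrizable $X$.

## 5. Leaving moving gaps: a first tree over $[0,1]$

The scheme (2) keeps *every* $x$ within $\delta_n$ of its sample points at stage $n$. Pointwise convergence asks for less: each fixed $x$ must be well sampled from some stage on, and this stage may depend on $x$. We may therefore leave regions of $X$ badly sampled at stage $n$, provided that each point eventually leaves these regions.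

Here is what this buys, for $X=[0,1]$. Cover $X$ by $U_1=[0,\frac23)$ and $U_2=(\frac13,1]$, and make the cover disjoint: $C_1=U_1=[0,\frac23)$, $C_2=U_2\setminus U_1=[\frac23,1]$. The set $C_1$ is not closed, so approximate it from inside: for $n\ge3$ let
$$C_1^n=[0,\tfrac23-\tfrac1n],\qquad C_2^n=[\tfrac23,1].$$
These closed sets are separated by a gap of length $\frac1n$. Choose continuous functions $u_1,u_2:X\to[0,1]$: let $u_1=1$ on $[0,\frac23-\frac4{5n}]$, falling linearly to $0$ at $\frac23-\frac3{5n}$ and staying $0$; let $u_2=0$ on $[0,\frac23-\frac2{5n}]$, rising linearly to $1$ at $\frac23-\frac1{5n}$ and staying $1$. Pick sample points $x_1\in C_1$, $x_2\in C_2$ and a point $x_\emptyset\in X$, and put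
$$f_n(x,y)=f(x_\emptyset,y)+u_1(x)\bigl(f(x_1,y)-f(x_\emptyset,y)\bigr)+u_2(x)\bigl(f(x_2,y)-f(x_\emptyset,y)\bigr).$$
As $x$ runs from left to right, $f_n(x,y)$ sits at $f(x_1,y)$, moves along a segment to $f(x_\emptyset,y)$, then along another segment to $f(x_2,y)$. At most two values are averaged at any $x$, and this would remain so with infinitely many pieces $C_i$, because no two of the functions $u_i$ are positive at the same point. The price is that in the gap we use $x_\emptyset$, which may be far away. But each point leaves the gap: $\frac23-\frac1{100}$ lies in $C_1^n$ for all $n\ge100$.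

Of course $x_1$ is only within the diameter of $C_1$ of the points of $C_1$. To refine, we subdivide each $C_i$ into smaller pieces and repeat, which makes the pieces the nodes of a tree. One danger remains: if the weights on many levels were strictly between $0$ and $1$ simultaneously, we would average as many values as there are levels. The remedy is to start moving from a node to its child only where the motion into the node has been completed:
$$u_{\text{child}}(x)>0\ \Longrightarrow\ u_{\text{parent}}(x)=1 .$$
Then each $x$ sits on a single edge of the tree, and only the values at the two ends of this edge are averaged. The next two sections construct the pieces and the functions.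

## 6. Nested partitions with closed inner approximations

From now on $X\ne\emptyset$ is metrizable and $d$ is a compatible metric.

**Definition.** A family of subsets of $X$ is *locally finite* if every point of $X$ has a neighborhood meeting only finitely many members, and *discrete* if every point has a neighborhood meeting at most one member.

In $\mathbb R$, the intervals $[m,m+\frac12]$, $m\in\mathbb Z$, form a discrete family. The pair $(0,1),(1,2)$ is disjoint and locally finite but not discrete, since every neighborhood of $1$ meets both members. Shrinking the members keeps a family discrete.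

For a finite sequence $a=(i_1,\dots,i_k)$ put $|a|=k$ and, if $k\ge1$, $a'=(i_1,\dots,i_{k-1})$, the *parent* of $a$. "$b$ extends $a$" means that $a$ is an initial segment of $b$, where $b=a$ is allowed. The empty sequence is $\emptyset$.

**Lemma 1.** There are a set $T\ni\emptyset$ of finite sequences, closed under initial segments, nonempty sets $A_a\subset X$ and closed sets $A_a^n\subset X$ ($a\in T$, $n\ge1$) such that

1. $A_\emptyset=A_\emptyset^n=X$. For each $k$ the sets $A_a$, $|a|=k$, form a partition of $X$. If $k=|a|\ge1$, then $\operatorname{diam}A_a\le1/k$ and $A_a\subset A_{a'}$.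
2. $A_a=\bigcup_nA_a^n$, $A_a^n\subset A_a^{n+1}$, and $A_a^n\subset A_{a'}^n$ if $|a|\ge1$.
3. For all $n,k$ the family $\{A_a^n:a\in T,\ |a|=k\}$ is discrete.

*Proof.* **Step 1: one level.** The purpose is to do for one small-mesh cover what Section 5 did for two intervals. By A. H. Stone's theorem (every open cover of a metrizable space has a locally finite open refinement), applied to the cover by balls of radius $\frac1{2k}$, for each $k\ge1$ there is a locally finite open cover $(U_i^k)_{i\in I_k}$ of $X$ with $\operatorname{diam}U_i^k\le1/k$. Well-order $I_k$ and put
$$C_i^k=U_i^k\setminus\bigcup_{j<i}U_j^k,\qquad C_i^{k,n}=\{x:d(x,X\setminus U_i^k)\ge1/n\}\setminus\bigcup_{j<i}U_j^k,$$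
where $d(x,\emptyset)=\infty$. For fixed $k$ the sets $C_i^k$ partition $X$: the point $x$ lies in $C_i^k$ exactly for the least $i$ with $x\in U_i^k$. Each $C_i^{k,n}$ is a closed set minus an open set, hence closed. It increases with $n$. Since $U_i^k$ is open, $x\in U_i^k$ if and only if $d(x,X\setminus U_i^k)>0$, and therefore $\bigcup_nC_i^{k,n}=C_i^k$.

**Step 2: the closed sets of one level are discrete.** Fix $k,n$. As $C_i^{k,n}\subset C^k_i\subset U_i^k$, the family $(C_i^{k,n})_i$ is locally finite, and its members are closed and pairwise disjoint. Given $x$, take an open neighborhood meeting only finitely many members and remove from it those of these finitely many closed sets that do not contain $x$. What is left is a neighborhood of $x$ that meets only members containing $x$, and there is at most one such member.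

**Step 3: intersect levels.** The purpose is to make the partitions nested. For $a=(i_1,\dots,i_k)$ with $i_l\in I_l$ put
$$A_a=\bigcap_{l\le k}C_{i_l}^l,\qquad A_a^n=\bigcap_{l\le k}C_{i_l}^{l,n},$$
with the empty intersection equal to $X$, and let $T=\{a:A_a\neq\emptyset\}$. Since $A_a\subset A_{a'}$, the set $T$ is closed under initial segments, and $\emptyset\in T$ because $X\ne\emptyset$.

Property 1: a point $x$ lies in $C^l_i$ for exactly one $i$ for each $l$, so it lies in exactly one $A_a$ with $|a|=k$. Also $\operatorname{diam}A_a\le\operatorname{diam}C_{i_k}^k\le1/k$.

Property 2: the inclusions are clear. If $x\in A_a$, then for each $l\le k$ there is $n_l$ with $x\in C^{l,n}_{i_l}$ for $n\ge n_l$, and so $x\in A_a^n$ for $n\ge\max_ln_l$. This uses that the sets increase with $n$ and that only finitely many levels are involved. Conversely $A^n_a\subset A_a$.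

Property 3: for $k=0$ the family has one member. For $k\ge1$, Step 2 and a finite intersection give a neighborhood of $x$ which for each $l\le k$ meets at most one of the sets $C_i^{l,n}$. If it meets $A_a^n$ and $A_b^n$ with $|a|=|b|=k$, then $a$ and $b$ agree in every entry. $\square$

Some $A_a^n$ may be empty for small $n$, which does no harm. By property 1, $A_b\subset A_a$ whenever $b$ extends $a$.

## 7. Functions that finish one edge before starting the next

We need to enlarge the closed discrete families to open discrete ones. Metrizable spaces allow this because they are collectionwise normal (Engelking, *General Topology*, 5.1.17–5.1.18). The argument in the metric case is short, so here it is.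

**Fact.** If $(F_s)_s$ is a discrete family of closed sets in a metric space $X$, there is a discrete family of open sets $H_s\supset F_s$.

*Proof.* For $x\in F_s$ choose $r_x>0$ such that the ball $B(x,r_x)$ misses all $F_t$, $t\ne s$; this is possible since some neighborhood of $x$ meets at most one member of the family, which must be $F_s$. Put $G_s=\bigcup_{x\in F_s}B(x,r_x/2)$. These open sets are pairwise disjoint: if $B(x,r_x/2)$ and $B(w,r_w/2)$ meet, where $x\in F_s$, $w\in F_t$, $s\neq t$, then $d(x,w)<\max(r_x,r_w)$, contrary to the choice of $r_x$ or $r_w$. The set $F=\bigcup_sF_s$ is closed, as the union of a locally finite family of closed sets. By normality there is an open $H$ with $F\subset H\subset\overline H\subset\bigcup_sG_s$. Let $H_s=G_s\cap H\supset F_s$. A point of $G_s$ has the neighborhood $G_s$, which meets no $H_t$ with $t\ne s$. A point outside $\bigcup_sG_s$ has the neighborhood $X\setminus\overline H$, which meets no $H_t$. $\square$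

**Lemma 2.** Let $n\ge1$. There are open sets $V_a\subset X$ and continuous $u_a:X\to[0,1]$ ($a\in T$, $|a|\le n$) with $V_\emptyset=X$, $u_\emptyset\equiv1$, such that for $1\le|a|\le n$:

* (a) $A_a^n\subset V_a$ and $u_a=1$ on $V_a$;
* (b) $\overline{\{u_a>0\}}\subset V_{a'}$;
* (c) for each $1\le k\le n$ the family $\{\{u_a>0\}:|a|=k\}$ is discrete.

Consequently:

* (d) For each $x\in X$, the nodes $a$ with $|a|\le n$ and $u_a(x)>0$ form a chain $\emptyset=b_0,b_1,\dots,b_r$ with $|b_j|=j$ and $b_j'=b_{j-1}$. Moreover $u_{b_j}(x)=1$ for $j<r$.
* (e) If $x\in A_a^n$ and $|a|=k\le n$, then in (d) $b_k=a$, $u_a(x)=1$, and every $b_j$ with $j\ge k$ extends $a$.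

*Proof.* **Step 1: construction, level by level.** The purpose is to fit the support of each $u_a$ inside the region where the parent's function equals $1$. For each $1\le k\le n$, property 3 of Lemma 1 and the Fact give a discrete family of open sets $H_a\supset A_a^n$ ($|a|=k$). Suppose that $V_c$ is already constructed for all $|c|=k-1$, with $A_c^n\subset V_c$; for $k=1$ this is $V_\emptyset=X$. Let $|a|=k$. Then $A_a^n\subset A_{a'}^n\subset V_{a'}$, so the closed set $A_a^n$ lies in the open set $H_a\cap V_{a'}$. By normality choose open sets $V_a,V_a^*$ with
$$A_a^n\subset V_a\subset\overline{V_a}\subset V_a^*\subset\overline{V_a^*}\subset H_a\cap V_{a'},$$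
and by Urysohn's lemma a continuous $u_a:X\to[0,1]$ with $u_a=1$ on $\overline{V_a}$ and $u_a=0$ off $V_a^*$. This gives (a). Since $\{u_a>0\}\subset V_a^*$, the closure of $\{u_a>0\}$ lies in $H_a\cap V_{a'}$. This gives (b), and it gives (c) because the $H_a$ with $|a|=k$ form a discrete family.

**Step 2: each point sits on one edge.** Let $x\in X$. By (c), at most one $a$ on each level $k\ge1$ has $u_a(x)>0$; on level $0$ there is only $\emptyset$, and $u_\emptyset(x)=1$. If $|a|\ge1$ and $u_a(x)>0$, then $x\in V_{a'}$ by (b), so $u_{a'}(x)=1$ by (a), or because $u_\emptyset\equiv1$. So the parent of a positive node is a positive node, with value exactly $1$. Hence the positive nodes form a chain $b_0,\dots,b_r$ as in (d), and $u_{b_j}(x)=1$ for $j<r$ because $b_j$ is the parent of the positive node $b_{j+1}$.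

**Step 3: points of $A_a^n$ get at least as far as $a$.** If $x\in A_a^n$, then $u_a(x)=1>0$ by (a) (trivially if $a=\emptyset$). So $a$ is in the chain, and as $|a|=k$, it is $b_k$. The later $b_j$ extend $b_k$. This is (e). $\square$

## 8. Proof of Theorem 1

If $X=\emptyset$ there is nothing to prove. Let $X\neq\emptyset$, and take $T,A_a,A_a^n$ from Lemma 1.

**Step 1: the approximating maps.** The purpose is to write down the interpolation along the tree. Fix points $x_a\in A_a$ ($a\in T$). For each $n\ge1$ take $u_a=u_a^{(n)}$ from Lemma 2 and put
$$f_n(x,y)=f(x_\emptyset,y)+\sum_{k=1}^n\ \sum_{a\in T,\,|a|=k}u_a^{(n)}(x)\bigl(f(x_a,y)-f(x_{a'},y)\bigr).\tag{3}$$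
By (c), for given $x$ at most one summand on each level is nonzero.

**Step 2: $f_n$ is continuous.** The purpose is to reduce (3) locally to a finite sum. Each summand is jointly continuous, since $f^{x_a}$ and $f^{x_{a'}}$ are continuous on $Y$, $u_a^{(n)}$ is continuous on $X$, and the operations of $Z$ are continuous. Given a point of $X$, (c) provides for each $k\le n$ a neighborhood meeting at most one of the sets $\{u_a^{(n)}>0\}$, $|a|=k$. Let $O$ be the intersection of these $n$ neighborhoods. On $O\times Y$, for each $k\le n$ at most one summand of level $k$ is not identically $0$. So on $O\times Y$ the map $f_n$ is a sum of at most $n+1$ continuous maps.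

**Step 3: only two values are averaged.** The purpose is to evaluate (3) at a point. Let $b_0,\dots,b_r$ be the chain (d) of $x$ for $u_a^{(n)}$, suppose $r\ge1$, and put $t=u_{b_r}^{(n)}(x)\in[0,1]$. In (3) only the summands with $a=b_1,\dots,b_r$ can be nonzero, the parent of $b_j$ is $b_{j-1}$, and the coefficients are $1,\dots,1,t$. Hence the sum telescopes:
$$f_n(x,y)=f(x_{b_{r-1}},y)+t\bigl(f(x_{b_r},y)-f(x_{b_{r-1}},y)\bigr)=(1-t)\,f(x_{b_{r-1}},y)+t\,f(x_{b_r},y).\tag{4}$$

**Step 4: $f_n\to f$ pointwise.** The purpose is to show that the two sample points in (4) are eventually close to $x$. Fix $(x,y)$ and a neighborhood $W$ of $0$ in $Z$. Choose a balanced neighborhood $W'$ of $0$ with $W'+W'\subset W$. Since $f_y$ is continuous at $x$, there is $k\ge1$ such that $d(x,x')\le1/k$ implies $f(x',y)-f(x,y)\in W'$. Let $a\in T$ be the node with $|a|=k$ and $x\in A_a$. By property 2 of Lemma 1 there is $m\ge k$ with $x\in A_a^n$ for all $n\ge m$.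

Let $n\ge m$, and let $b_0,\dots,b_r$ be the chain of $x$ at stage $n$. By (e), $b_k=a$, so $r\ge k\ge1$ and (4) applies. If $r=k$, then $b_r=a$ and $t=u_a(x)=1$, so $f_n(x,y)=f(x_a,y)$. If $r>k$, then $r-1\ge k$, so both $b_{r-1}$ and $b_r$ extend $a$. In either case, every $b$ whose sample value occurs in (4) with nonzero coefficient extends $a$, so that $x_b\in A_b\subset A_a$. As $x\in A_a$ and $\operatorname{diam}A_a\le1/k$, we get $d(x,x_b)\le1/k$ and therefore $f(x_b,y)-f(x,y)\in W'$. Since $W'$ is balanced,
$$f_n(x,y)-f(x,y)\in(1-t)W'+tW'\subset W'+W'\subset W\qquad(n\ge m).\qquad\blacksquare$$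

The number $m$ depends on $x$: it is the stage at which $x$ has left the gaps on the first $k$ levels. The example of Section 1 shows that the first Baire class cannot be replaced here by continuity.

## 9. Equiconnected targets and higher Baire classes

Formula (4) uses from $Z$ only a continuous way to travel from one point to another which stays put when the two points coincide.

**Definition.** A space $Z$ is *equiconnected* if there is a continuous $\lambda:Z\times Z\times[0,1]\to Z$ with
$$\lambda(z,w,0)=z,\qquad\lambda(z,w,1)=w,\qquad\lambda(z,z,t)=z .$$

Every topological vector space, and every convex subset of one, is equiconnected with $\lambda(z,w,t)=(1-t)z+tw$. The parabola $\{(s,s^2):s\in\mathbb R\}$ is equiconnected without being convex: interpolate the first coordinate linearly. The circle is not equiconnected, for $(w,t)\mapsto\lambda(z_0,w,t)$ would be a homotopy from a constant map to the identity, and the circle is not contractible.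

**Definition.** Let $B_0(W,Z)$ be the set of continuous maps $W\to Z$. For $1\le\alpha<\omega_1$ let $B_\alpha(W,Z)$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}B_\beta(W,Z)$.

These classes increase with $\alpha$ (use constant sequences), and $B_1$ is the first Baire class. For example, the indicator function of $\mathbb Q$ on $\mathbb R$ is in $B_2$: it is the limit of the indicator functions of the finite sets consisting of the first $n$ rationals in an enumeration, and each of those is in $B_1$, being a finite sum of indicator functions of points.

**Theorem 2.** Let $X$ be metrizable, $D\subset X$ dense, $Y$ a topological space, $Z$ equiconnected, $0\le\alpha<\omega_1$. Let $f:X\times Y\to Z$ be such that $f_y$ is continuous for every $y\in Y$, and $f^x\in B_\alpha(Y,Z)$ for every $x\in D$. Then $f\in B_{\alpha+1}(X\times Y,Z)$.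

For $\alpha=0$ and $D=X$ this contains Theorem 1.

*Proof.* If $X$ or $Z$ is empty, then $X\times Y=\emptyset$ and there is nothing to prove. So let $X,Z\ne\emptyset$, and use Lemmas 1 and 2.

**Step 1: interpolation along the tree without a sum.** The telescoping sum (3) is not available in $Z$, so we take the analogue of (4) as the definition. For a family $g=(g_a)_{a\in T}$ of maps $Y\to Z$ and $n\ge1$, let $b_0,\dots,b_r$ be the chain (d) of $x$ for $u_a=u_a^{(n)}$, and define
$$\Phi_n[g](x,y)=\begin{cases}\lambda\bigl(g_{b_{r-1}}(y),\,g_{b_r}(y),\,u_{b_r}(x)\bigr)&\text{if }r\ge1,\\ g_\emptyset(y)&\text{if }r=0.\end{cases}\tag{5}$$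

**Step 2 (Claim A): if all $g_a$ are continuous, so is $\Phi_n[g]$.** Since (5) changes form as $r$ changes, we build it up one level at a time. Put $F_0(x,y)=g_\emptyset(y)$. For $1\le k\le n$ put
$$F_k(x,y)=\lambda\bigl(g_{a'}(y),g_a(y),u_a(x)\bigr)$$
if $u_a(x)>0$ for the (unique) node $a$ with $|a|=k$, and $F_k(x,y)=F_{k-1}(x,y)$ if there is no such $a$. Then $F_n=\Phi_n[g]$: at a point with chain $b_0,\dots,b_r$ we have $F_n=F_{n-1}=\dots=F_r$, and $F_r$ is given by the formula with $a=b_r$, $a'=b_{r-1}$ (or equals $g_\emptyset$ if $r=0$). We show by induction on $k$ that $F_k$ is continuous. For $k=0$ this is clear. Let $1\le k\le n$ and let $F_{k-1}$ be continuous.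

Note first:
$$\text{if }|c|=k-1\text{ and }x\in V_c,\text{ then }F_{k-1}(x,y)=g_c(y).\tag{6}$$
For $k=1$ we have $c=\emptyset$, and (6) is the definition of $F_0$. For $k\ge2$ we have $u_c(x)=1>0$ by (a), so $c$ is the positive node of level $k-1$ and $F_{k-1}(x,y)=\lambda(g_{c'}(y),g_c(y),1)=g_c(y)$.

Let $x_0\in X$. By (c) there is an open neighborhood $O$ of $x_0$ meeting at most one of the sets $\{u_a>0\}$, $|a|=k$. If $O$ meets none of them, then $F_k=F_{k-1}$ on $O\times Y$, which is continuous. Otherwise let $a$ be the node with $O\cap\{u_a>0\}\neq\emptyset$.

Suppose $x_0\in V_{a'}$. Then on $(O\cap V_{a'})\times Y$ we have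
$$F_k(x,y)=\lambda\bigl(g_{a'}(y),g_a(y),u_a(x)\bigr).$$
Where $u_a(x)>0$ this is the definition. Where $u_a(x)=0$, no node of level $k$ is positive at $x$, so the left side is $F_{k-1}(x,y)$, which equals $g_{a'}(y)$ by (6) with $c=a'$; the right side is $\lambda(g_{a'}(y),g_a(y),0)=g_{a'}(y)$. The right side is continuous, and $O\cap V_{a'}$ is a neighborhood of $x_0$.

Suppose $x_0\notin V_{a'}$. By (b), $x_0\notin\overline{\{u_a>0\}}$, so $O\setminus\overline{\{u_a>0\}}$ is an open neighborhood of $x_0$. Over it no node of level $k$ is positive, so $F_k=F_{k-1}$ there, which is continuous. This proves Claim A.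

**Step 3 (Claim B): if all $g_a\in B_\alpha(Y,Z)$, then $\Phi_n[g]\in B_\alpha(X\times Y,Z)$.** The proof is by induction on $\alpha$; the case $\alpha=0$ is Claim A. Let $\alpha\ge1$. The family $(g_a)$ may be infinite, so we must approximate all its members with the *same* sequence of classes. We claim that there are ordinals $\beta_m<\alpha$ not depending on $a$ and maps $g_{a,m}\in B_{\beta_m}(Y,Z)$ with $g_{a,m}\to g_a$ pointwise as $m\to\infty$.

If $\alpha=\beta+1$, take $\beta_m=\beta$: since the classes increase, $\bigcup_{\gamma<\alpha}B_\gamma=B_\beta$, and each $g_a$ is a pointwise limit of a sequence from $B_\beta$.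

If $\alpha$ is a limit ordinal, it is a countable one, so we can take nondecreasing $\beta_m\to\alpha$ with $\beta_m<\alpha$. Given $a$, let $h_j\to g_a$ pointwise with $h_j\in B_{\gamma_j}(Y,Z)$, $\gamma_j<\alpha$. Let $g_{a,m}=h_{j(m)}$, where $j(m)$ is the largest $j\le m$ with $\gamma_1,\dots,\gamma_j\le\beta_m$; if there is no such $j$, let $g_{a,m}$ be a fixed constant map. Then $g_{a,m}\in B_{\beta_m}(Y,Z)$. For every $J$ we have $\max(\gamma_1,\dots,\gamma_J)<\alpha$, so for all large $m$ both $m\ge J$ and $\gamma_1,\dots,\gamma_J\le\beta_m$, and hence $j(m)\ge J$. Thus $j(m)\to\infty$ and $g_{a,m}\to g_a$ pointwise.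

By the induction hypothesis $\Phi_n[(g_{a,m})_a]\in B_{\beta_m}(X\times Y,Z)$ for each $m$. For fixed $(x,y)$, formula (5) involves at most two indices $a$ and a fixed number $u_{b_r}(x)$, neither depending on $m$. By continuity of $\lambda$, $\Phi_n[(g_{a,m})_a](x,y)\to\Phi_n[g](x,y)$. Hence $\Phi_n[g]\in B_\alpha(X\times Y,Z)$.

**Step 4: the approximating maps for $f$.** We may sample only on $D$, and $D$ may miss some $A_a$, so we sample near $A_a$. For $a\in T$ with $|a|=k\ge1$ choose $x_a\in D$ at distance less than $1/k$ from some point of $A_a$; choose $x_\emptyset\in D$ arbitrarily. Put $g_a=f^{x_a}\in B_\alpha(Y,Z)$ and $f_n=\Phi_n[g]$. By Claim B, $f_n\in B_\alpha(X\times Y,Z)$. It remains to show that $f_n\to f$ pointwise.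

**Step 5: convergence.** Fix $(x,y)$, put $p=f(x,y)$, and let $W$ be an open neighborhood of $p$. We first find the analogue of $W'$. The open set $\lambda^{-1}(W)$ contains $\{(p,p)\}\times[0,1]$, since $\lambda(p,p,t)=p$. As $[0,1]$ is compact, the tube lemma gives a neighborhood $N$ of $p$ with
$$\lambda(N\times N\times[0,1])\subset W .$$
In particular $N\subset W$, because $\lambda(z,z,1)=z$. Choose $k\ge1$ such that $d(x,x')<2/k$ implies $f(x',y)\in N$. Let $a\in T$, $|a|=k$, be the node with $x\in A_a$, and choose $m\ge k$ with $x\in A_a^n$ for all $n\ge m$.

If $b$ extends $a$, then $x_b$ is at distance less than $1/|b|\le1/k$ from a point of $A_b\subset A_a$. That point is at distance at most $1/k$ from $x$, since $\operatorname{diam}A_a\le1/k$. So $d(x,x_b)<2/k$ and $f(x_b,y)\in N$.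

Let $n\ge m$, with chain $b_0,\dots,b_r$ of $x$. By (e), $b_k=a$ and $r\ge k\ge1$. If $r=k$, then $b_r=a$ and $u_{b_r}(x)=1$, so $f_n(x,y)=f(x_a,y)\in N\subset W$. If $r>k$, then $b_{r-1}$ and $b_r$ both extend $a$, and $f_n(x,y)\in\lambda(N\times N\times[0,1])\subset W$. $\blacksquare$

## 10. Several metrizable variables

**Corollary.** Let $X_1,\dots,X_n$ be metrizable, $Y$ a topological space, and $Z$ a topological vector space (or an equiconnected space). Every $f:X_1\times\dots\times X_n\times Y\to Z$ which is continuous in each of its $n+1$ variables separately belongs to $B_n$.

*Proof.* We use induction on $n$, splitting off one variable at a time. For $n=1$ this is Theorem 2 with $\alpha=0$ and $D=X_1$. Let $n\ge2$ and regard $f$ as a map on $X_1\times(X_2\times\dots\times X_n\times Y)$. For each fixed second argument it is continuous on $X_1$. For each fixed $x\in X_1$, the map $f^x$ on $X_2\times\dots\times X_n\times Y$ is continuous in each of its $n$ variables separately, so $f^x\in B_{n-1}$ by the induction hypothesis. Theorem 2 with $\alpha=n-1$ and $D=X_1$ gives $f\in B_n$. $\square$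

## 11. The cross topology on the plane as a target

Some hypothesis on $Z$ is needed: Theorem 1 fails for general Hausdorff $Z$, even if $Z$ is arcwise connected and locally arcwise connected.

**Proposition 3.** Let $\gamma$ be the topology on $\mathbb R^2$ in which $G$ is open iff $G\cap L$ is open in $L$ for every horizontal and every vertical line $L$. Then $Z=(\mathbb R^2,\gamma)$ is Hausdorff, arcwise connected and locally arcwise connected. The identity $f:\mathbb R\times\mathbb R\to Z$ is separately continuous but not of the first Baire class.

To get a feeling for $\gamma$: the complement of $\{(\frac1m,\frac1m):m\ge1\}$ is $\gamma$-open, since each horizontal or vertical line misses at most one of its points. So $(\frac1m,\frac1m)$ does not converge to $(0,0)$ in $\gamma$. On the other hand $(\frac1m,0)\to(0,0)$ in $\gamma$.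

*Proof.* **Step 1: elementary properties of $Z$.** Every Euclidean open set is $\gamma$-open, so $\gamma$ is finer than the Euclidean topology and hence Hausdorff. On a horizontal or vertical line $L$ it induces the usual topology: traces of $\gamma$-open sets are open in $L$ by definition, and every open subset of $L$ is the trace of a Euclidean open set. So $f^x$ and $f_y$ are continuous, that is, $f$ is separately continuous.

By "broken line" we mean a path made of finitely many horizontal and vertical segments; such paths are continuous into $Z$. Any two points of $Z$ are joined by a broken line with at most two segments, which is an arc. Now let $G$ be $\gamma$-open and $p\in G$, and let $Q$ be the set of points reachable from $p$ by broken lines in $G$. If $q\in Q\cap L$ for a horizontal or vertical line $L$, then $G\cap L$ contains an open interval of $L$ around $q$, and all its points are reachable. So $Q$ is $\gamma$-open. Any two distinct points of $Q$ are joined by a broken line in $G$, whose points all lie in $Q$. Take one inside $Q$ with the least number of segments. Then it has no self-intersections: consecutive segments are perpendicular (otherwise they could be replaced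 by one segment contained in their union), hence meet only in their common endpoint, and if two nonconsecutive segments met, we could pass from the first to the second at a common point and use fewer segments. So it is an arc in $Q$. Hence $Q$ is an arcwise connected open neighborhood of $p$ in $G$, and $Z$ is locally arcwise connected.

**Step 2: compact sets and convergent sequences in $\gamma$.** The purpose is to show that both are confined to few lines. Call a set *scattered* if any two of its points differ in both coordinates. A scattered set meets each horizontal or vertical line in at most one point, so it is $\gamma$-closed; its subsets are scattered too, hence also $\gamma$-closed. Thus a scattered set is closed and discrete in $Z$. For $p\in\mathbb R^2$ let $\operatorname{cr}(p)$ be the union of the horizontal and the vertical line through $p$.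

(i) *A $\gamma$-compact set $K$ lies in a finite union of horizontal and vertical lines.* Otherwise choose inductively $q_{j+1}\in K\setminus(\operatorname{cr}(q_1)\cup\dots\cup\operatorname{cr}(q_j))$. The set $\{q_1,q_2,\dots\}$ is infinite and scattered, so it is an infinite closed discrete subset of a compact set, which is impossible.

(ii) *If $q_n\to p$ in $\gamma$, then eventually $q_n\in\operatorname{cr}(p)$.* Otherwise infinitely many $q_n$ lie off $\operatorname{cr}(p)$, so both of their coordinates differ from those of $p$. Since $q_n\to p$ also in the Euclidean topology, we can choose among them, one after another, terms each of which is strictly closer to $p$ in each coordinate than all the terms chosen before. This subsequence is scattered. Its range is $\gamma$-closed and misses $p$, so the complement of the range is a $\gamma$-neighborhood of $p$ containing no term of the subsequence, a contradiction.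

**Step 3: a square where the approximations stay on crosses.** Suppose that $f_n:\mathbb R^2\to Z$ are continuous (with the Euclidean topology on the domain) and $f_n(p)\to p$ in $\gamma$ for all $p$. As $\gamma$ is finer than the Euclidean topology, the coordinates of each $f_n$ are continuous real functions. The condition $f_n(p)\in\operatorname{cr}(p)$ says that $f_n(p)$ and $p$ agree in the first or in the second coordinate, so it defines a closed set. Therefore the sets
$$E_N=\{p:f_n(p)\in\operatorname{cr}(p)\ \text{for all }n\ge N\}$$
are Euclidean closed. By (ii) they cover $\mathbb R^2$. By Baire's theorem some $E_N$ has interior points, so it contains a nondegenerate closed square $S$ with sides parallel to the axes.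

**Step 4: the shape of $f_n$ on small rectangles.** Fix $n\ge N$ and let $g=(g_1,g_2)=f_n|_S$. The set $g(S)$ is $\gamma$-compact, so by (i) there are finite sets $C,C'\subset\mathbb R$ such that for every $p\in S$
$$g_1(p)\in C\quad\text{or}\quad g_2(p)\in C'.\tag{7}$$
Put $F_i=\{p\in S:g_i(p)=p_i\}$ for $i=1,2$. These sets are closed, and $S=F_1\cup F_2$ because $S\subset E_N$. The lines $p_1=c$ ($c\in C$) and $p_2=c'$ ($c'\in C'$) cut $\operatorname{int}S$ into finitely many open rectangles $R$; for $p\in R$ we have $p_1\notin C$ and $p_2\notin C'$.

If $p\in R\cap F_1$, then $g_1(p)=p_1\notin C$, so $g_2(p)\in C'$ by (7), and therefore $g_2(p)\ne p_2$. Symmetrically, if $p\in R\cap F_2$, then $g_1(p)\in C$. Hence $R\cap F_1$ and $R\cap F_2$ are disjoint; they are closed in $R$ and cover $R$. Since $R$ is connected, $R\subset F_1$ or $R\subset F_2$. In the first case $g_2|_R$ is a continuous function with values in the finite set $C'$, so it is constant. The second case is symmetric. Thus on $R$ there is a constant $c_R$ such that either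
$$g(p)=(p_1,c_R)\ \ (\text{type }1)\qquad\text{or}\qquad g(p)=(c_R,p_2)\ \ (\text{type }2).$$

**Step 5: the rectangles fit together.** The purpose is to get one formula on all of $S$. Suppose $R,R'$ share an edge. By continuity both formulas hold on it. If the types differ, say $R$ has type 1 and $R'$ type 2, then $(p_1,c_R)=(c_{R'},p_2)$ for all $p$ on the edge, so $p_1=c_{R'}$ and $p_2=c_R$ there and the edge is a single point, which is impossible. If the types agree, comparing the formulas on the edge gives $c_R=c_{R'}$. The rectangles form a grid, so any two of them are linked by a chain of rectangles sharing edges, and all have the same type and the same constant. Their union is dense in $S$. By continuity, on all of $S$ either $g(p)=(p_1,c_n)$ or $g(p)=(c_n,p_2)$, with a constant $c_n$.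

**Step 6: the contradiction.** One of the two types occurs for infinitely many $n\ge N$. Suppose it is type 1. Letting $n\to\infty$ along these $n$, from $f_n(p)=(p_1,c_n)\to p$ (also in the Euclidean topology) we get $p_2=\lim c_n$ for every $p\in S$. But $p_2$ takes more than one value on $S$, and a sequence of reals has at most one limit. For type 2 we get in the same way $p_1=\lim c_n$ for every $p\in S$, which is equally absurd. $\blacksquare$

Together with Theorem 2, Proposition 3 shows that this $Z$ is not equiconnected, although it is arcwise connected and locally arcwise connected.
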